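\title{A sharp bound for the permanent of $C_4$-free $0$--$1$ matrices}

\begin{abstract}
A square matrix with entries $0$ and $1$ is $C_4$-free if no two of its rows have ones in two common columns. We prove that an $n\times n$ matrix of this kind with $m$ ones has permanent at most $2^{\,n-m/3}\,24^{(m-2n)/7}$, with equality exactly when every component of its bipartite graph is a $6$-cycle or the Heawood graph. In particular, with at most $3n$ ones the permanent is at most $24^{n/7}$, the value attained by block-diagonal copies of the incidence matrix of the Fano plane. The proof is an induction that carries along two sharper bounds for graphs with vertices of degree two.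
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $A=(a_{i,j})$ be an $n\times n$ matrix with entries in $\{0,1\}$. Its \emph{permanent} is
\[
\operatorname{perm}(A)=\sum_{\sigma\in S_n}\prod_{i=1}^n a_{i,\sigma(i)} .
\]
The \emph{graph of $A$} is the bipartite graph whose two classes are the $n$ rows and the $n$ columns, row $i$ being adjacent to column $j$ when $a_{i,j}=1$. A nonzero term of the permanent is a perfect matching of this graph, so $\operatorname{perm}(A)$ counts perfect matchings. We call $A$ \emph{$C_4$-free} if its graph has no cycle of length $4$, that is, if there are no rows $i\ne i'$ and columns $j\ne j'$ with $a_{i,j}=a_{i,j'}=a_{i',j}=a_{i',j'}=1$.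

How large can the permanent be for a given number of ones? The permanent is multiplicative over the blocks of a block-diagonal matrix, so one good small matrix yields arbitrarily large examples, and small dense blocks are the natural candidates. With three ones in every row and column, all-ones $3\times3$ blocks give $6^{n/3}$. These blocks are full of $4$-cycles, and forbidding $4$-cycles forces the blocks to grow: if each of the $n$ columns has three ones, the columns determine $3n$ pairs of rows, these pairs are distinct, and $3n\le\binom n2$ gives $n\ge7$. The size $7$ is realized by the \emph{Fano plane}, which has the points $1,\dots,7$ and the lines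
\begin{equation}\label{eq:fano}
123,\quad 145,\quad 167,\quad 246,\quad 257,\quad 347,\quad 356 .
\end{equation}
Any two points lie on exactly one line, so the point-line incidence matrix is $C_4$-free. It has $21$ ones and permanent $24$ (we recompute this value in Section~\ref{sec:heawood}), and its graph is the \emph{Heawood graph}. Copies of it along the diagonal give $C_4$-free matrices with $3n$ ones and permanent $24^{n/7}$ whenever $7$ divides $n$. The following question comes from the paper of Araujo, Balogh and Wang~\cite{ABW}.

\begin{quote}
\emph{If $A\in\{0,1\}^{n\times n}$ is $C_4$-free and has at most $3n$ ones, is $\operatorname{perm}(A)\le 24^{n/7}$?}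
\end{quote}

The ones need not be spread evenly over rows and columns, and an induction that deletes rows and columns does not preserve the ratio of ones to rows. It is therefore better to look for a bound valid for every number $m$ of ones, and multiplicativity suggests the shape $\alpha^n\beta^m$. A second extremal example is easy to find. If every row and column has two ones, the graph is a disjoint union of even cycles of length at least $6$; each cycle has two perfect matchings and uses at least three rows, so the permanent is at most $2^{n/3}$, with equality for $6$-cycles. Any valid bound $\alpha^n\beta^m$ thus has $\alpha\beta^2\ge2^{1/3}$ and $\alpha\beta^3\ge24^{1/7}$. We prove the bound in which both inequalities are equalities.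

\begin{theorem}\label{thm:main}
If $A\in\{0,1\}^{n\times n}$ is $C_4$-free and has $m$ ones, then
\begin{equation}\label{eq:main}
\operatorname{perm}(A)\le 2^{\,n-m/3}\;24^{(m-2n)/7}.
\end{equation}
Equality holds if and only if every connected component of the graph of $A$ is a $6$-cycle or the Heawood graph.
\end{theorem}

\begin{corollary}\label{cor:question}
If $A\in\{0,1\}^{n\times n}$ is $C_4$-free and has at most $3n$ ones, then $\operatorname{perm}(A)\le24^{n/7}$. Equality holds if and only if every connected component of the graph of $A$ is the Heawood graph.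
\end{corollary}

\begin{proof}
The right side of \eqref{eq:main} equals $2^n24^{-2n/7}\,(24^{1/7}2^{-1/3})^m$. Since $24^3>2^7$, it is strictly increasing in $m$, and at $m=3n$ it equals $24^{n/7}$. Equality in the corollary therefore forces $m=3n$ and equality in \eqref{eq:main}. A $6$-cycle has two edges per row and the Heawood graph three, so $m=3n$ leaves only Heawood graphs. Conversely, $n/7$ Heawood graphs have $24^{n/7}$ perfect matchings.
\end{proof}

Both statements fail without the hypothesis on $4$-cycles: the all-ones $2\times2$ matrix has permanent $2$, while the right side of \eqref{eq:main} is $2^{2/3}$, and the all-ones $3\times3$ matrix has permanent $6>24^{3/7}$.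

Section~\ref{sec:weights} turns \eqref{eq:main} into the statement that a certain weight is at most $1$. Section~\ref{sec:heawood} counts the matchings of the Heawood graph in a way that contains the plan of the proof, and Section~\ref{sec:induction} states the stronger assertion that is proved by induction together with the theorem. Sections~\ref{sec:theorem}--\ref{sec:far} carry out the inductive step.

\section{Weights and expansion}\label{sec:weights}

From now on a \emph{graph} is a finite simple bipartite graph $K$ with two given classes of the same size $n(K)$. We write $m(K)$ for the number of edges, $d_K(z)$ for the degree of a vertex $z$, and $\operatorname{perm}(K)$ for the number of perfect matchings; the empty graph has one perfect matching. Being $C_4$-free means that two distinct vertices have at most one common neighbor. A $6$-cycle is called a \emph{hexagon}. An edge is \emph{usable} if it lies in some perfect matching. A set of vertices is \emph{balanced} if it meets the two classes equally; every component of a graph with a perfect matching is balanced.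

Put
\[
g=\frac{2^{1/3}}{24^{1/7}}=0.8001479\ldots,\qquad h=\frac{24^{1/7}}{2^{2/3}}=0.991942\ldots,
\]
and define the \emph{weight} of a graph $K$ with $n=n(K)$ and $m=m(K)$ by
\[
R(K)=\operatorname{perm}(K)\,h^{n}g^{m-n}.
\]
Thus each perfect matching contributes a factor $h$ for each of its $n$ edges and a factor $g$ for each of the other $m-n$ edges. From $hg=2^{-1/3}$, $hg^2=24^{-1/7}$ and $g^7=2^{7/3}/24$ we obtain
\begin{equation}\label{eq:identities}
h^3g^3=\tfrac12,\qquad h^7g^{14}=\tfrac1{24},\qquad hg^8=\tfrac16,\qquad h^4g^{11}=\tfrac1{12}.
\end{equation}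
The first two identities say that the hexagon and the Heawood graph have weight $1$. Since $g/h=2\cdot24^{-2/7}$, we have $h^{-n}g^{n-m}=2^{n-m/3}24^{(m-2n)/7}$, so $R(K)$ is the ratio of the permanent to the right side of \eqref{eq:main}, and Theorem~\ref{thm:main} takes the following form.

\begin{theorem}\label{thm:weight}
If $K$ is a $C_4$-free graph, then $R(K)\le1$, with equality if and only if every component of $K$ is a hexagon or the Heawood graph.
\end{theorem}

The weight is multiplicative over disjoint unions, because $\operatorname{perm}$ is multiplicative and $n,m$ are additive. It also behaves well when matchings are sorted by how they cover a few chosen vertices.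

\begin{lemma}[Expansion]\label{lem:expand}
Let $K$ be a graph.
\begin{itemize}
\item[(a)] Let $\mathcal N$ be a set of matchings such that every perfect matching of $K$ contains exactly one member of $\mathcal N$. For $M\in\mathcal N$ let $\varepsilon(M)$ be the number of edges of $K$ with an end in $V(M)$. Then
\[
R(K)=\sum_{M\in\mathcal N}h^{|M|}\,g^{\varepsilon(M)-|M|}\,R\bigl(K-V(M)\bigr).
\]
\item[(b)] For every vertex $z$, \ $R(K)=\sum_{c\sim z}h\,g^{d_K(z)+d_K(c)-2}\,R(K-z-c)$.
\item[(c)] If the edge $e$ is not usable, then $R(K)=g\,R(K-e)$.
\item[(d)] If $z$ has degree $D$, then $(D-1)R(K)=g\sum_{e\ni z}R(K-e)$.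
\end{itemize}
\end{lemma}

\begin{proof}
(a) The perfect matchings containing $M$ correspond to the perfect matchings of $K-V(M)$, a graph with $n(K)-|M|$ vertices in each class and $m(K)-\varepsilon(M)$ edges. (b) Take for $\mathcal N$ the single edges $zc$; here $\varepsilon=d_K(z)+d_K(c)-1$. (c) The graphs $K$ and $K-e$ have the same perfect matchings, and $K$ has one more edge. (d) Each perfect matching avoids exactly $D-1$ of the edges at $z$, so $(D-1)\operatorname{perm}(K)=\sum_{e\ni z}\operatorname{perm}(K-e)$.
\end{proof}

We refer to (b) as \emph{expanding $z$} and to (d) as \emph{averaging at $z$}. In (a) and (b) one pays $h$ for each matching edge and $g$ for each other edge that disappears. Since $g<1$, high degrees make the terms small; the difficulty lies with degrees $2$ and $3$.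

\section{Taking the Heawood graph apart}\label{sec:heawood}

\subsection*{Small graphs}
Besides $K_2$ (weight $h$), the hexagon $C_6$ and the Heawood graph, three small graphs occur in the proof; see Figure~\ref{fig:small}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.82,font=\small,
 b/.style={circle,draw,fill=black,inner sep=1.6pt},
 o/.style={circle,draw,fill=white,inner sep=1.6pt}]
\foreach \d/\n in {0/A,4.3/B}{
 \node[b] (\n s) at (\d,0) {}; \node at (\d-0.3,0) {$s$};
 \node[o] (\n t) at (\d+3,0) {}; \node at (\d+3.3,0) {$t$};
 \foreach \i/\y/\z in {1/1.2/1.55,2/0/-0.35,3/-1.2/-1.55}{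
  \node[o] (\n s\i) at (\d+1,\y) {}; \node at (\d+1,\z) {$s_\i$};
  \node[b] (\n t\i) at (\d+2,\y) {}; \node at (\d+2,\z) {$t_\i$};
  \draw (\n s)--(\n s\i)--(\n t\i)--(\n t);}}
\node[b] (u) at (5.63,0.8) {}; \node[o] (v) at (5.97,0.4) {};
\draw (Bs1)--(u)--(v)--(Bt2);
\foreach \d/\n in {9.7/a,13.1/b}{
 \foreach \i/\x/\y/\c/\p/\q in {0/0/1.1/b/0/1.45,1/-0.8/0.55/o/-0.4/0.4,2/-0.8/-0.55/b/-0.4/-0.4,3/0/-1.1/o/0/-1.45,4/0.8/-0.55/b/0.4/-0.4,5/0.8/0.55/o/0.4/0.4}{
  \node[\c] (\n\i) at (\d+\x,\y) {}; \node at (\d+\p,\q) {$\n_\i$};}
 \draw (\n0)--(\n1)--(\n2)--(\n3)--(\n4)--(\n5)--(\n0);}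
\node[o] (c) at (11.4,1.1) {}; \node at (11.4,1.45) {$c$};
\node[b] (e) at (11.4,-1.1) {}; \node at (11.4,-1.45) {$c'$};
\draw (a0)--(c)--(b0) (a3)--(e)--(b3) (c)--(e);
\node at (1.5,-2.2) {$\Theta$}; \node at (5.8,-2.2) {$\Theta^+$}; \node at (11.4,-2.2) {$F$};
\end{tikzpicture}
\caption{The graphs $\Theta$, $\Theta^+$ and $F$, with $3$, $4$ and $8$ perfect matchings. Black and white mark the two classes.}\label{fig:small}
\end{figure}

\begin{itemize}
\item $\Theta$ consists of three paths $s\,s_i\,t_i\,t$ $(i=1,2,3)$. Its classes are $\{s,t_1,t_2,t_3\}$ and $\{t,s_1,s_2,s_3\}$, so $n=4$ and $m=9$. A perfect matching is determined by the partner $s_i$ of $s$, which forces $t_it$ and $s_jt_j$ for $j\ne i$. Hence $R(\Theta)=3h^4g^5=\frac32hg^2$.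
\item $\Theta^+$ is $\Theta$ with a new path of length $3$ from $s_1$ to $t_2$, so $n=5$ and $m=12$. Three perfect matchings use the middle edge of the new path. The others use its two end edges and a perfect matching of $\Theta-s_1-t_2$, where $t_1t$, $ss_2$, $s_3t_3$ are forced. Hence $R(\Theta^+)=4h^5g^7=2h^2g^4$.
\item $F$ consists of hexagons $a_0\dots a_5$ and $b_0\dots b_5$, adjacent vertices $c,c'$, and the edges $ca_0$, $cb_0$, $c'a_3$, $c'b_3$; so $n=7$ and $m=17$. Four perfect matchings contain $cc'$. A perfect matching containing $ca_0$ must contain $c'a_3$ to restore the balance of the first hexagon, then $a_1a_2$ and $a_4a_5$, and there are two choices on the second hexagon; the same holds with the hexagons exchanged. Hence $R(F)=8h^7g^{10}=2hg^4$. Every vertex of degree $2$ in $F$ has exactly one neighbor of degree $2$.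
\end{itemize}

The hexagon and $\Theta$ will be the exceptions that must be excluded again and again. The next lemma is the way the absence of $4$-cycles excludes them.

\begin{lemma}\label{lem:one}
In $C_6$ and in $\Theta$, each class contains exactly three vertices of degree $2$, and any two vertices of the same class have a common neighbor. Consequently, if a $C_4$-free graph $K$ contains a subgraph $Q$ isomorphic to $K_2$, $C_6$ or $\Theta$, then every vertex $z$ outside $Q$ has at most one neighbor in $Q$.
\end{lemma}

\begin{proof}
For $C_6$ the first sentence is read off the cycle. In $\Theta$, $t_i$ and $t_j$ share $t$, and $s$ and $t_i$ share $s_i$; the other class is symmetric. Two neighbors of $z$ in $Q$ lie in one class, which is impossible for $K_2$ and otherwise gives them a second common neighbor besides $z$.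
\end{proof}

\subsection*{The count}
The obvious attack on Theorem~\ref{thm:weight} is to expand a vertex and bound each remaining weight by $1$. For a cubic graph this gives only $R\le3hg^4$, which exceeds $1.2$. The loss occurs because the remaining graphs have vertices of degree $2$ and are far from weight $1$. To see how far, we follow the extremal example $H$, the Heawood graph with lines \eqref{eq:fano}.

\emph{First step: average at a vertex of degree $3$.} The permutations $(24)(35)$, $(46)(57)$ and $(45)(67)$ of the points map the list \eqref{eq:fano} to itself. The first two fix the point $1$ and act transitively on the three lines through it, so $2\operatorname{perm}(H)=3\operatorname{perm}(H-e)$, where $e$ joins the point $1$ to the line $123$.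

\emph{Second step: resolve the vertex of degree $2$ and both its neighbors.} In $H-e$ the point $1$ is adjacent only to the lines $145$ and $167$. A perfect matching either matches $1$ to $145$ and $167$ to $6$ or $7$, or matches $1$ to $167$ and $145$ to $4$ or $5$. So $\operatorname{perm}(H-e)=\sum_{v=4}^7\operatorname{perm}(H_v)$, where $H_v$ is $H$ without the points $1,v$ and the lines $145,167$. The permutations $(46)(57)$ and $(45)(67)$ fix $1,2,3$ and move $4$ to each of $5,6,7$, so the four graphs $H_v$ are isomorphic.

\emph{Third step: identify $H_4$.} It has the points $2,3,5,6,7$ and the lines $123,246,257,347,356$. The three paths from the point $3$ to the line $257$ through $(356,5)$, $(123,2)$ and $(347,7)$ form a copy of $\Theta$, and the remaining edges form the path from $356$ through $6$ and $246$ to $2$. Thus $H_4\cong\Theta^+$, and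
\[
\operatorname{perm}(H_4)=4,\qquad \operatorname{perm}(H-e)=16,\qquad \operatorname{perm}(H)=24 .
\]

The weights of the two intermediate graphs are the thresholds of the whole proof:
\[
\rho_0=R(H-e)=16h^7g^{13}=\frac2{3g},\qquad \rho_1=R(\Theta^+)=2h^2g^4 .
\]
They are linked by
\begin{equation}\label{eq:rho}
3g\rho_0=2,\qquad 4h^2g^6\rho_1=8h^4g^{10}=\rho_0,
\end{equation}
which are the first and second steps written in weights. Read backwards, the computation is the plan. If a vertex of degree $2$ forces weight at most $\rho_0$, averaging at a vertex of degree $3$ gives $R\le1$. If two vertices of degree $2$ close to each other force weight at most $\rho_1$, the four-term expansion around a vertex of degree $2$ gives $R\le\rho_0$. Neither hypothesis is true without exceptions: $C_6$ and $\Theta$ have weights $1$ and $0.95\ldots$, both above $\rho_0$, and $R(F)=2hg^4>\rho_1$ because $h<1$. The work consists in listing the exceptions and showing that they cannot occur where they would do harm.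

\section{The inductive statement and its tools}\label{sec:induction}

A graph $K$ is \emph{elementary} if $n(K)\ge2$, $K$ is connected, $K$ has a perfect matching, and all its edges are usable. An elementary graph has minimum degree at least $2$: if $z$ had a single neighbor $c$, then $c$ would have a second edge by connectivity, and that edge would not be usable. If a graph has a perfect matching and all its edges are usable, each component is $K_2$ or elementary.

\begin{proposition}\label{prop:two}
Let $K$ be a $C_4$-free elementary graph that has a vertex of degree $2$ and is isomorphic to neither $C_6$ nor $\Theta$.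
\begin{itemize}
\item[(a)] $R(K)\le\rho_0$, and equality implies $n(K)=7$ and $m(K)=20$.
\item[(b)] If two vertices of degree $2$ are at distance at most $2$, then at least one of the following holds.
\begin{itemize}
\item[(b1)] $R(K)<\rho_1$.
\item[(b2)] $K\cong\Theta^+$.
\item[(b3)] $K\cong F$.
\item[(b4)] $K$ has adjacent vertices of degree $2$, and for every adjacent pair $u,v$ of vertices of degree $2$, the other neighbor of $u$ and the other neighbor of $v$ both have degree exactly $4$.
\end{itemize}
\end{itemize}
\end{proposition}

Connectivity is needed in (a), as the disjoint union of a hexagon and a Heawood graph shows. Alternative (b4) is not a bound but a description: in this configuration we prove only $R<\rho_0$, and the description is rigid enough to be handled directly at the places where (b) is applied.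

\subsection*{The induction}
We prove Theorem~\ref{thm:weight} and Proposition~\ref{prop:two} together by induction on $n$. For $n=0$ the empty graph has weight $1$ and the proposition is vacuous. \emph{Fix $N\ge1$ and assume both statements for all graphs with $n<N$;} such graphs are called \emph{smaller}. Sections~\ref{sec:close} and~\ref{sec:far} prove the proposition for $n=N$ using smaller graphs only, and Section~\ref{sec:theorem} deduces the theorem for $n=N$. Throughout, the weight of a smaller $C_4$-free graph is bounded by $1$ without comment. In particular, if $Q$ is a component of a smaller $C_4$-free graph $G$ with a perfect matching, then $R(G)\le R(Q)$.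

\subsection*{Numbers}
Every $h^ig^j$ equals $(hg)^ig^{j-i}$ with $hg=2^{-1/3}=0.7937005\ldots$, which gives the upper bounds in Table~\ref{tab:num}. We also use $hg^3>0.508$,
\[
0.83317<\rho_0<0.83319,\qquad 0.80664<\rho_1<0.80666,\qquad g<\rho_1<\rho_0<1,
\]
and the products
\[
hg^2\rho_0<0.52915,\quad R(F)=2hg^4<0.81322,\quad 3hg^5<0.97605,\quad R(\Theta)<0.95262 .
\]

\begin{table}[ht]
\centering
\small
\begin{tabular}{r|cccc}
$j$ & $g^j$ & $hg^j$ & $h^2g^j$ & $h^3g^j$\\ \hline
1 & 0.80015 & 0.79371 & 0.78732 & \\
2 & 0.64024 & 0.63508 & & \\
3 & & 0.50816 & 0.50407 & \\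
4 & & 0.40661 & & \\
5 & & 0.32535 & 0.32272 & 0.32012\\
6 & & 0.26033 & 0.25823 & 0.25615\\
7 & 0.2100 & 0.20830 & 0.20662 & \\
8 & & & 0.16533 & 0.16400\\
9 & & & & 0.13122\\
10 & 0.1076 & & &
\end{tabular}
\caption{Strict upper bounds for the products $h^ig^j$ used in the proof.}\label{tab:num}
\end{table}

\subsection*{Heavy graphs and attachments}
Call a graph \emph{heavy} if its weight exceeds $\rho_0$. Most expansions below succeed as soon as one remaining graph is not heavy, and the inductive hypothesis says that heavy graphs are very restricted.

\begin{lemma}\label{lem:heavy}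
Let $G$ be a smaller $C_4$-free graph.
\begin{itemize}
\item[(a)] If $G$ has no perfect matching or has an edge that is not usable, then $R(G)\le g<\rho_1$.
\item[(b)] If $G$ is heavy, then it has a perfect matching, and each component is $K_2$, $C_6$, $\Theta$, or has minimum degree at least $3$. In particular the component of a vertex of degree $2$ is $C_6$ or $\Theta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Either $R(G)=0$, or $R(G)=gR(G-e)\le g$ by Lemma~\ref{lem:expand}(c). (b) By (a), each component $Q$ is $K_2$ or elementary, and $R(Q)\ge R(G)>\rho_0$. An elementary $Q$ with a vertex of degree less than $3$ has a vertex of degree $2$, so it is $C_6$ or $\Theta$ by Proposition~\ref{prop:two}(a).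
\end{proof}

To exclude the components $C_6$ and $\Theta$ we must control how they are joined to the deleted vertices. For $X\subseteq V(K)$, an \emph{attachment} of $K-X$ is a vertex of $K-X$ with a neighbor in $X$; all other vertices of $K-X$ have the same degree in $K-X$ as in $K$. The following lemma is where connectivity and usability of edges enter.

\begin{lemma}\label{lem:attach}
Let $K$ be elementary, let $X\ne\emptyset$, and suppose $K-X$ has a perfect matching. Then every component $Q$ of $K-X$ contains attachments of both classes. In particular, if one class contains only one attachment, then $K-X$ is connected.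
\end{lemma}

\begin{proof}
The component $Q$ is balanced. Some edge $e$ joins $Q$ to $X$, and some perfect matching $M$ of $K$ contains $e$. If all attachments in $Q$ were in one class, $M$ would match the other class of $Q$ inside $Q$, and by balance all of $Q$ inside $Q$, contrary to $e\in M$.
\end{proof}

\subsection*{Two local expansions}
Vertices of degree $2$ force edges, so expansions near them run further than one step. Two of them are needed both for $K$ and for its subgraphs.

\begin{lemma}[Pair]\label{lem:pair}
Let $G$ be $C_4$-free, let $u,v$ be adjacent vertices of degree $2$, and let $x\sim u$ and $y\sim v$ be their other neighbors, of degrees $a$ and $b$. Then $x$ and $y$ are nonadjacent vertices of opposite classes, and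
\[
R(G)=hg^2\,R(G-u-v)+h^2g^{a+b-1}\,R(G-\{x,u,v,y\}).
\]
\end{lemma}

\begin{proof}
An edge $xy$ would close the $4$-cycle $x\,u\,v\,y$. A perfect matching contains either $uv$, with $\varepsilon=3$, or both $xu$ and $vy$, with $\varepsilon=a+b+1$. Apply Lemma~\ref{lem:expand}(a).
\end{proof}

\begin{lemma}[Star]\label{lem:star}
Let $G$ be $C_4$-free with $n(G)\le N$. Let $x$ have degree $D$, let $u_1,\dots,u_q$ $(q\ge2)$ be neighbors of $x$ of degree $2$ whose other neighbors $y_1,\dots,y_q$ have degree at least $3$, and suppose the remaining neighbors of $x$ have degree at least $3$. Then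
\[
R(G)\le h^qg^{D+2q-2}\bigl(q+(D-q)hg^3\bigr).
\]
For $q=2$ the bound $f(D)=h^2g^{D+2}\bigl(2+(D-2)hg^3\bigr)$ is decreasing for $D\ge3$, and $f(4)<0.77891$.
\end{lemma}

\begin{proof}
No $y_j$ is adjacent to a neighbor of $x$ other than $u_j$, since $x$ and $y_j$ already share $u_j$; in particular the $y_j$ are distinct. If a perfect matching contains $xu_i$, it contains $u_jy_j$ for all $j\ne i$. These $q$ edges have $\varepsilon=D+1+\sum_{j\ne i}d_G(y_j)\ge D+3q-2$, the term $1$ counting $u_iy_i$. If it contains $xr$ for another neighbor $r$, it contains all $u_jy_j$. These $q+1$ edges have $\varepsilon=D+d_G(r)-1+\sum_jd_G(y_j)\ge D+3q+2$. Lemma~\ref{lem:expand}(a) gives the bound. For $D\ge3$,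
\[
\frac{f(D+1)}{f(D)}=g\Bigl(1+\frac{hg^3}{2+(D-2)hg^3}\Bigr)<0.80015\Bigl(1+\frac{0.50816}{2.508}\Bigr)<1,
\]
and $f(4)<0.25823\cdot3.01632<0.77891$.
\end{proof}

\section{From degree two to the theorem}\label{sec:theorem}

In this section we assume Proposition~\ref{prop:two} for $n\le N$ and prove Theorem~\ref{thm:weight} for $n=N$. The equality case needs the uniqueness of the Fano plane, in the following form.

\begin{lemma}\label{lem:fano}
A $C_4$-free graph with $n=7$ in which all degrees are $3$ is the Heawood graph.
\end{lemma}

\begin{proof}
Call the vertices of one class points, and identify each vertex of the other class with the set of its three neighbors, called a line. Two points lie on at most one line, and the seven lines cover $7\binom32=21=\binom72$ pairs, so two points lie on exactly one line. Name the points so that the three lines through $1$ are $123$, $145$, $167$. The third point on the line through $2,4$ is not $1,3,5$; exchanging $6$ and $7$ if necessary, the line is $246$. The third point on the line through $2,5$ is not $1,3,4,6$, giving $257$; through $3,4$ it is not $1,2,5,6$, giving $347$; through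 $3,5$ it is not $1,2,4,7$, giving $356$. This is the list \eqref{eq:fano}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weight} for $n=N$]
Unions of hexagons and Heawood graphs have weight $1$ by multiplicativity. For the rest we use a second induction, on $m(K)$. If $K$ has no perfect matching, $R(K)=0$. If an edge $e$ is not usable, $R(K)=gR(K-e)\le g<1$. If $K$ has a perfect matching and is disconnected, its components are smaller graphs and multiplicativity gives the bound and the equality case. So let $K$ be $K_2$, of weight $h<1$, or elementary. If $K$ has a vertex of degree $2$, then $K\cong C_6$, or $K\cong\Theta$ with $R<1$, or $R(K)\le\rho_0<1$. It remains to treat elementary graphs of minimum degree at least $3$.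

\emph{Some vertex $z$ has degree $3$.} We show that $R(K-e)\le\rho_0$ for each edge $e$ at $z$. If $K-e$ has no perfect matching or has an edge $e'$ that is not usable, then $R(K-e)\le g<\rho_0$ by the induction on $m$. Otherwise we check that Proposition~\ref{prop:two} applies. The graph $K-e$ is connected: if $e$ were a bridge and $A$ the side containing $z$, a perfect matching through $e$ would show that $|A|$ is odd, so every perfect matching would use $e$ and the other edges at $z$ would not be usable. Hence $K-e$ is elementary, and $z$ has degree $2$ in it. It has at most two vertices of degree $2$, while $C_6$ and $\Theta$ have six. So $R(K-e)\le\rho_0$, and averaging at $z$ gives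
\[
2R(K)=g\sum_{e\ni z}R(K-e)\le3g\rho_0=2 .
\]
Equality forces $n(K)=7$ and $m(K)=21$. As all degrees are at least $3$, all equal $3$, and $K$ is the Heawood graph by Lemma~\ref{lem:fano}.

\emph{All degrees are at least $4$.} If some vertex has degree $D\ge6$, averaging and the induction on $m$ give $R(K)\le gD/(D-1)\le6g/5<0.961$. So let all degrees be $4$ or $5$. If a vertex of degree $4$ has a neighbor of degree $5$, expanding it gives $R(K)\le3hg^6+hg^7<0.9893$. Otherwise the connected graph $K$ is regular. If it is $5$-regular, expansion gives $R(K)\le5hg^8=5/6$.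

In the $4$-regular case one expansion gives $4hg^6>1$, so we continue. Let $z$ have neighbors $c_1,\dots,c_4$; no vertex other than $z$ is adjacent to two of them. In $K-z-c_k$ each of the three other $c_l$ has degree $3$, and its neighbors still have degree $4$. Expand these three vertices one after another. Deleting $c_l$ and a neighbor $p$ changes neither the degree of another $c_{l'}$, as $p\not\sim c_{l'}$, nor the degrees of the neighbors of $c_{l'}$, as these are not adjacent to $c_l$. Each of the three expansions therefore costs at most $3hg^5$, and by \eqref{eq:identities}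
\[
R(K)\le4hg^6(3hg^5)^3=108\,h^4g^{21}=9g^{10}<0.97 . \qedhere
\]
\end{proof}

\section{Vertices of degree two that are close together}\label{sec:close}

In this section and the next, $K$ satisfies the hypotheses of Proposition~\ref{prop:two} and $n(K)=N$; we write $d$ for $d_K$. Here we prove part (b), and part (a) for every $K$ to which one of the four lemmas below applies.

A vertex of degree $2$ can be contracted away without changing the number of matchings. The contraction creates a $4$-cycle only from a hexagon, so hexagons are the reason the proof does not end here.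

\begin{lemma}\label{lem:nohex}
If some vertex $u$ of degree $2$ lies on no hexagon, then $R(K)<\rho_1$.
\end{lemma}

\begin{proof}
Let $x,y$ be the neighbors of $u$. Delete $u$ and merge $x,y$ into one vertex $z$, obtaining $K^*$. This graph is simple because $u$ is the only common neighbor of $x$ and $y$. A $4$-cycle $z\,p\,w\,q$ of $K^*$ would be a $4$-cycle of $K$ if $p,q$ are both adjacent to $x$ or both to $y$, and would otherwise give a hexagon $u\,x\,p\,w\,q\,y$; so $K^*$ is $C_4$-free. Perfect matchings correspond: the edge $zq$ of $K^*$ comes from $yq$ or $xq$, and $u$ is matched to the other of $x,y$. Since $n$ drops by $1$ and $m$ by $2$, we get $R(K)=hg\,R(K^*)\le hg<0.79371<\rho_1$.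
\end{proof}

\begin{lemma}\label{lem:three}
If $K$ contains a path $x\,u\,v$ of three vertices of degree $2$, then $R(K)<\rho_1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:nohex} we may assume that $u$ lies on a hexagon, which then has the form $z\,x\,u\,v\,y\,w$; its classes are $\{z,u,y\}$ and $\{x,v,w\}$. A perfect matching contains either $zx,uv$ or $xu,vy$, with $\varepsilon=d(z)+3$ and $d(y)+3$. Hence
\[
R(K)=h^2g^{d(z)+1}R(K_1)+h^2g^{d(y)+1}R(K_2),
\]
where $K_1=K-\{z,x,u,v\}$ and $K_2=K-\{x,u,v,y\}$. As $zx$ is usable, $K_1$ has a perfect matching, and $y$ is its only attachment in the class of $y$; so $K_1$ is connected by Lemma~\ref{lem:attach}.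

\emph{Case $d(z),d(y)\ge3$.} Then $R(K)\le2h^2g^4=\rho_1$, and equality requires $d(z)=d(y)=3$ and $R(K_1)=1$. In that case $y$ has degree $2$ in the connected graph $K_1$, so $K_1\cong C_6$ by the equality case of Theorem~\ref{thm:weight}. But $z$ has two neighbors in $K_1$, contrary to Lemma~\ref{lem:one}.

\emph{Case $d(z)=d(y)=2$.} If $d(w)=2$ then $K\cong C_6$, which is excluded. If $d(w)\ge3$, a perfect matching using an edge from $w$ out of the hexagon would match $z,u,y$ into $\{x,v\}$; so that edge is not usable, a contradiction.

\emph{Case $d(z)=2<d(y)$} (the case $d(y)=2<d(z)$ is its mirror image). If $d(w)=2$, a perfect matching using an edge from $y$ out of the hexagon would match $w,x,v$ into $\{z,u\}$, again a contradiction; so $d(w)\ge3$. The edges $xu,vy$ force $zw$, and $d(y)+d(w)+2$ edges meet the hexagon. With $K_3$ denoting $K$ minus the hexagon,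
\[
R(K)=h^2g^3R(K_1)+h^3g^{d(y)+d(w)-1}R(K_3).
\]
If $d(y)+d(w)\ge7$, then $R(K)<0.50407+0.25615<0.761$. Let $d(y)=d(w)=3$, so that $y$ and $w$ are adjacent vertices of degree $2$ in $K_1$ and the second coefficient is $h^3g^5<0.32012$. If $K_1$ is not heavy, $R(K)<0.50407\cdot0.83319+0.32012<0.741$. Otherwise Lemma~\ref{lem:heavy} leaves two possibilities. If $K_1\cong\Theta$, then $R(K)<0.50407\cdot0.95262+0.32012<0.8004$. If $K_1\cong C_6$, then $K_3=K_1-y-w$ is a path on four vertices, of weight $h^2g$, and $R(K)<0.50407+0.32012\cdot0.78732<0.757$. All these bounds are below $\rho_1$.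
\end{proof}

The next case produces the exceptions $\Theta^+$, $F$ and (b4). In it, small pieces $Q$ hang from the rest of $K$ by two edges, and a perfect matching uses both edges or neither. For a graph $Q$ and vertices $p,q$ of opposite classes we therefore put
\[
S(Q;p,q)=\operatorname{perm}(Q-p-q)\,h^{n(Q)}g^{m(Q)-n(Q)},
\]
normalized like $R(Q)$. For the four kinds of components in Lemma~\ref{lem:heavy}(b):
\begin{equation}\label{eq:pieces}
\begin{array}{l|ll}
Q & R(Q) & S(Q;p,q)\\ \hline
K_2 & h & h\\
C_6 & 1 & 1/2\\
\Theta & \frac32hg^2 & hg^2\ \text{if }\{p,q\}=\{s_i,t_i\}\text{ for some }i,\ \ \frac12hg^2\ \text{otherwise}\\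
\text{minimum degree}\ge3 & \le1 & \le hg^4
\end{array}
\end{equation}
Indeed, $C_6-p-q$ is a path on four vertices or two disjoint edges, with one perfect matching. In $\Theta$, where $h^4g^5=\frac12hg^2$, deleting $s_i,t_i$ leaves a hexagon; deleting $s,t$ leaves three disjoint edges; deleting $s,s_1$ forces $t_1t$, $s_2t_2$, $s_3t_3$, and symmetrically for $t,t_1$; and $\Theta-s_1-t_2$ was treated in Section~\ref{sec:heawood}. In the last row, deleting $p,q$ removes $k\ge5$ edges, and $S(Q;p,q)=hg^{k-1}R(Q-p-q)$.

\begin{lemma}\label{lem:adjacent}
Let $u,v$ be adjacent vertices of degree $2$ whose other neighbors $x\sim u$ and $y\sim v$ have degrees $a,b\ge3$. Then $R(K)<\rho_0$, and unless $a=b=4$ one of \textup{(b1), (b2), (b3)} holds.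
\end{lemma}

\begin{proof}
We may assume $a\le b$. Put $K'=K-u-v$ and $K''=K-\{x,u,v,y\}$. By Lemma~\ref{lem:pair}, $x\not\sim y$ and
\begin{equation}\label{eq:pair}
R(K)=hg^2R(K')+h^2g^{a+b-1}R(K'').
\end{equation}
Since $uv$ is usable, $K'$ has a perfect matching; its attachments are $x$ and $y$, one in each class, so $K'$ is connected.

\medskip\noindent\textbf{Case $a\ge4$, $b\ge5$.} Here $R(K)\le hg^2+h^2g^8<0.63508+0.16533<0.8005<\rho_1$.

\medskip\noindent\textbf{Case $a=3$, $b\ge4$.} Suppose $K'$ is heavy. It contains $x$ with degree $2$ and $y$ with degree at least $3$, so $K'\cong\Theta$ and $y\in\{s,t\}$. But in $\Theta$ the vertex $s$ is adjacent to all vertices of degree $2$ in the opposite class, and so is $t$, whereas $x\not\sim y$. Hence $K'$ is not heavy and $R(K)<0.52915+0.25823<0.788<\rho_1$.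

\medskip\noindent\textbf{Case $a=b=3$.} Now $x$ and $y$ are nonadjacent vertices of degree $2$ in opposite classes of $K'$. If $K'$ is heavy, it is $C_6$ or $\Theta$. In the first case $x,y$ are antipodal and $K\cong\Theta$, which is excluded. In the second, $\{x,y\}=\{s_i,t_j\}$ with $i\ne j$, so $K\cong\Theta^+$, of weight $\rho_1<\rho_0$. From now on $K'$ is not heavy. If $K''$ is not heavy either, $R(K)<0.52915+0.32272\cdot0.83319<0.7981<\rho_1$. So let $K''$ be heavy, and let $N(x)=\{u,x_1,x_2\}$, $N(y)=\{v,y_1,y_2\}$. The attachments of $K''$ are $x_1,x_2$ in one class and $y_1,y_2$ in the other, so by Lemma~\ref{lem:attach} it has one or two components.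

\emph{One component.} As $x$ has two neighbors in $K''$, Lemma~\ref{lem:one} excludes $K_2,C_6,\Theta$, so $K''$ has minimum degree at least $3$, and $d(x_i),d(y_i)\ge4$. These high degrees improve the first term of \eqref{eq:pair}. Expanding $x$, which has degree $2$ in $K'$, gives $R(K')\le\sum_ihg^4R(K'-x-x_i)$. In $K'-x-x_i$ the vertex $y$ has degree $2$, and at most one of $y_1,y_2$ has lost an edge, because $x_i$ and $y$ have at most one common neighbor. Expanding $y$ gives $R(K'-x-x_i)\le hg^4+hg^3<0.91477$. Therefore
\[
R(K)<0.63508\cdot0.81322\cdot0.91477+0.32272<0.7953<\rho_1 .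
\]

\emph{Two components} $Q_1\ni x_1,y_1$ and $Q_2\ni x_2,y_2$. A perfect matching of $K$ either contains $xu,vy$ and perfect matchings of $Q_1,Q_2$, or contains $uv$, and then by balance $x$ and $y$ are matched into the same $Q_i$. Seven edges and four vertices lie outside $Q_1\cup Q_2$. With $R_i=R(Q_i)$ and $S_i=S(Q_i;x_i,y_i)$,
\[
R(K)=h^2g^5\,(R_1R_2+S_1R_2+R_1S_2).
\]
If neither $Q_i$ is $K_2$, table \eqref{eq:pieces} gives $R_i\le1$ and $S_i\le hg^2$, so $R(K)<0.32272\,(1+2\cdot0.63508)<0.733$. Otherwise let $Q_1=K_2$; then $R(K)=h^3g^5(2R_2+S_2)=\frac12g^2(2R_2+S_2)$, and we go through the possibilities for $Q_2$.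
\begin{itemize}
\item $Q_2=K_2$: three paths of length $3$ join $x$ and $y$, so $K\cong\Theta$, which is excluded.
\item $Q_2\cong C_6$: $R(K)=\frac54g^2<0.8004$.
\item $Q_2\cong\Theta$, $S_2=\frac12hg^2$: $R(K)=\frac74g^2\cdot hg^2<0.712$.
\item $Q_2\cong\Theta$, $S_2=hg^2$: by the symmetries of $\Theta$, $x_2=s_1$ and $y_2=t_1$. The hexagons $x\,u\,v\,y\,y_1\,x_1$ and $s\,s_2\,t_2\,t\,t_3\,s_3$, with the adjacent vertices $s_1$ (joined to $x,s$) and $t_1$ (joined to $y,t$), form $F$; and $R(F)<\rho_0$.
\item $Q_2$ of minimum degree at least $3$: $R(K)<0.32012\cdot2.40661<0.771$.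
\end{itemize}
Apart from $F$, all bounds are below $\rho_1$.

\medskip\noindent\textbf{Case $a=b=4$.} We must show $R(K)<\rho_0$; the trivial bound $hg^2+h^2g^7$ is slightly too large, so it is enough to improve one term. Let $Y$ be the set of the six neighbors of $x$ or $y$ other than $u,v$. If all of them have degree at least $4$, expanding $x$ in $K'$, where it has degree $3$, gives $R(K')\le3hg^5$ and $R(K)<0.63508\cdot0.97605+0.20662<0.8266$. If $K''$ is not heavy, $R(K)<0.63508+0.20662\cdot0.83319<0.8073$. So let $K''$ be heavy and let some vertex of $Y$ have degree at most $3$ in $K$, hence at most $2$ in $K''$. Its component $Q$ in $K''$ is $K_2$, $C_6$ or $\Theta$. By Lemmas~\ref{lem:attach} and~\ref{lem:one}, $Q$ contains exactly one neighbor $x_1$ of $x$ and exactly one neighbor $y_1$ of $y$, so only the edges $xx_1$ and $yy_1$ leave $Q$.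

Put $P=K-V(Q)$ and $Q'=K''-V(Q)$. A perfect matching of $Q'$ together with $xu,vy$ is a perfect matching of $P$, whose attachments are $x$ and $y$; so $P$ is connected by Lemma~\ref{lem:attach}. By balance of $Q$, a perfect matching of $K$ uses neither of $xx_1,yy_1$, or both, and then also $uv$. From $m(K)=m(Q)+m(P)+2=m(Q)+m(Q')+9$ and \eqref{eq:pieces},
\[
R(K)=g^2R(Q)R(P)+h^2g^7S(Q;x_1,y_1)R(Q')<0.64024\,R(P)+0.20662 .
\]
In $P$ the vertex $u$ has degree $2$ and $x$ has degree $3$, so $P$ is either not heavy or isomorphic to $\Theta$. In both cases $R(P)<0.95262$ and $R(K)<0.8166<\rho_0$.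
\end{proof}

\begin{lemma}\label{lem:common}
If no two vertices of degree $2$ are adjacent but two of them have a common neighbor $x$, then $R(K)<\rho_1$.
\end{lemma}

\begin{proof}
Let $u_1,\dots,u_q$ $(q\ge2)$ be all neighbors of $x$ of degree $2$, let $y_j$ be the other neighbor of $u_j$, and let $D=d(x)$. Then $D\ge3$, $d(y_j)\ge3$, and Lemma~\ref{lem:star} applies. If $q\ge3$ it gives $R(K)\le Dg^{D+4}$. The ratio of consecutive values is $g(D+1)/D$, which exceeds $1$ exactly for $D\le4$, so $R(K)\le5g^9=5g^2g^7<0.68$. If $q=2$ and $D\ge4$, then $R(K)\le f(4)<\rho_1$.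

Let $q=2$, $D=3$ and $N(x)=\{u_1,u_2,r\}$. The expansion in the proof of Lemma~\ref{lem:star} reads
\[
R(K)=h^2g^{d(y_2)+2}R(K_1)+h^2g^{d(y_1)+2}R(K_2)+h^3g^{d(r)+d(y_1)+d(y_2)-1}R(K_3),
\]
with $K_1=K-\{x,u_1,u_2,y_2\}$, $K_2=K-\{x,u_1,u_2,y_1\}$ and $K_3=K-\{x,r,u_1,u_2,y_1,y_2\}$. If some $d(y_j)\ge4$, then $R(K)<0.32272+0.25823+0.13122<0.713$. If $d(r)\ge4$, then $R(K)<2\cdot0.32272+0.13122<0.777$. Let $d(y_1)=d(y_2)=d(r)=3$, and suppose $K_1$ is heavy. Its only attachment in the class of $x$ is $y_1$, so it is connected; $y_1$ has degree $2$ in it, so it is $C_6$ or $\Theta$; and $y_2$ has two neighbors in it, contrary to Lemma~\ref{lem:one}. Exchanging the indices, $K_2$ is not heavy either, and $R(K)<2\cdot0.32272\cdot0.83319+0.16400<0.702$.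
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:two}(b) for $n=N$]
If no two vertices of degree $2$ are adjacent, Lemma~\ref{lem:common} gives (b1). If three of them form a path, Lemma~\ref{lem:three} gives (b1). Otherwise Lemma~\ref{lem:adjacent} applies to every adjacent pair: either some pair does not have $a=b=4$, which gives (b1), (b2) or (b3), or all pairs do, which is (b4).
\end{proof}

In each of these cases the same lemmas give $R(K)<\rho_0$.

\section{Vertices of degree two that are far apart}\label{sec:far}

To finish part (a) we may now assume: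
\begin{quote}
\emph{every vertex of degree $2$ lies on a hexagon, and any two such vertices are at distance at least $3$.}
\end{quote}
So the vertices at distance $1$ or $2$ from a vertex of degree $2$ have degree at least $3$. A vertex is \emph{cubic} if it has degree $3$ in $K$. The graph $H-e$ of Section~\ref{sec:heawood} belongs to this case, so there is no slack in general. What replaces it is that $C_6$ and $\Theta$, having many vertices of degree $2$ close together, can be components of $K-X$ only if they receive many edges from $X$.

\begin{lemma}\label{lem:many}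
Let $X\subseteq V(K)$ be nonempty and balanced.
\begin{itemize}
\item[(a)] If a component $Q$ of $K-X$ is $C_6$ or $\Theta$, then in each class at least two vertices of degree $2$ in $Q$ are attachments.
\item[(b)] If all attachments of one class are neighbors of a single vertex $z\in X$, then no component of $K-X$ is $C_6$ or $\Theta$. If moreover $K-X$ has a vertex of degree $2$, then $K-X$ is not heavy.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Of the three vertices of degree $2$ in a class of $Q$, two that are not attachments would have degree $2$ in $K$ and a common neighbor by Lemma~\ref{lem:one}. (b) By (a), such a component would contain two neighbors of $z$, contrary to Lemma~\ref{lem:one}. The last claim follows from Lemma~\ref{lem:heavy}(b).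
\end{proof}

\subsection*{Reduction to cubic surroundings}
Let $u$ have degree $2$, with neighbors $x,y$. \emph{Class I} is the class of $u$, and \emph{class II} is that of $x,y$. The neighbors of $x$ other than $u$ are called $\alpha_1,\alpha_2,\dots$ and those of $y$ are called $\beta_1,\beta_2,\dots$. Since $x$ and $y$ already share $u$, no $\alpha_i$ is adjacent to $y$ and no $\beta_j$ to $x$.

When $x$ and $y$ are cubic we put $V=\{\alpha_1,\alpha_2,\beta_1,\beta_2\}$, $K_v=K-\{u,x,y,v\}$ and $R_v=R(K_v)$ for $v\in V$. As in the second step of Section~\ref{sec:heawood}, a perfect matching contains exactly one of the four matchings $\{ux,y\beta_j\}$, $\{uy,x\alpha_i\}$, and the one covering $v$ has $\varepsilon=d(v)+5$. So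
\begin{equation}\label{eq:four}
R(K)=\sum_{v\in V}h^2g^{d(v)+3}R_v,\qquad \operatorname{perm}(K)=\sum_{v\in V}\operatorname{perm}(K_v).
\end{equation}
The class~I attachments of $K_v$ are the three vertices of $V\setminus\{v\}$, each losing one edge, and the class~II attachments are neighbors of $v$. Lemma~\ref{lem:many}(b) therefore gives:
\begin{equation}\label{eq:notheavy}
\begin{array}{l}
\text{no component of $K_v$ is $C_6$ or $\Theta$, and}\\
\text{$R_v\le\rho_0$ if some vertex of $V\setminus\{v\}$ is cubic.}
\end{array}
\end{equation}

\begin{lemma}\label{lem:cubic}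
If some vertex at distance $1$ or $2$ from $u$ is not cubic, then $R(K)<\rho_0$.
\end{lemma}

\begin{proof}
Let $a=d(x)\le b=d(y)$. Expanding $u$,
\[
R(K)=hg^aR(K-u-x)+hg^bR(K-u-y).
\]
If $a\ge4$, then $R(K)\le2hg^4<\rho_0$. If $a=3$ and $b\ge6$, then $R(K)<0.50816+0.26033<0.769$.

\emph{Let $a=3$, $b\in\{4,5\}$, and let some $\alpha_i$ be cubic.} It has degree $2$ in $K-u-x$, whose only class~II attachment is $y$. So $K-u-x$ is not heavy by Lemma~\ref{lem:many}(b), and $R(K)<0.50816\cdot0.83319+0.40661<0.8301$.

\emph{Let $a=3$, $b\in\{4,5\}$, and $d(\alpha_1),d(\alpha_2)\ge4$.} Expanding $x$ in $K-u-y$, where it has degree $2$, gives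
\[
R(K-u-y)\le hg^4\bigl(R(G_1)+R(G_2)\bigr)<0.81322,\qquad G_i=K-\{u,x,y,\alpha_i\}.
\]
If $b=5$, then $R(K)<0.50816+0.32535\cdot0.81322<0.773$. Let $b=4$. If all $d(\beta_j)\ge4$, expanding $y$ in $K-u-x$ gives $R(K-u-x)\le3hg^5$, so $R(K)<0.50816\cdot0.97605+0.40661\cdot0.81322<0.8267$. If some $\beta_j$ is cubic, it has degree $2$ in $G_i$, whose class~II attachments are neighbors of $\alpha_i$. So $G_1,G_2$ are not heavy, and $R(K)<0.50816+0.40661\cdot0.81322\cdot0.83319<0.784$.

\emph{Let $a=b=3$,} and let $k\le3$ be the number of cubic vertices in $V$. In \eqref{eq:four} the coefficient is below $0.25823$ for cubic $v$ and below $0.20662$ otherwise. By \eqref{eq:notheavy}, $R_v\le\rho_0$ for the three vertices $v$ that are not cubic if $k=1$, and for all $v$ if $k\ge2$. Thus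
\[
R(K)<\begin{cases}
4\cdot0.20662<0.8265 & (k=0),\\
0.25823+3\cdot0.20662\,\rho_0<0.775 & (k=1),\\
2\,(0.25823+0.20662)\,\rho_0<0.775 & (k=2),\\
(3\cdot0.25823+0.20662)\,\rho_0<0.818 & (k=3).
\end{cases}
\]
Every bound is below $\rho_0$.
\end{proof}

Lemma~\ref{lem:cubic} applies to any vertex of degree $2$, so we may assume:
\begin{quote}
$(\star)$\quad \emph{all vertices at distance $1$ or $2$ from a vertex of degree $2$ are cubic.}
\end{quote}
Now \eqref{eq:four} reads $R(K)=h^2g^6\sum_vR_v$, all $K_v$ have $n=N-2$ and $m=m(K)-8$, the three vertices of $V\setminus\{v\}$ have degree $2$ in $K_v$, and $R_v\le\rho_0$ for all $v$. By \eqref{eq:rho},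
\begin{equation}\label{eq:goal}
\sum_{v}R_v\le4\rho_1\ \text{ implies }\ R(K)\le\rho_0,\quad\text{and strict inequality is preserved.}
\end{equation}
The bound $R_v\le\rho_0$ is not enough for this; we need vertices of degree $2$ that are close together in $K_v$, and the hexagon through $u$ provides them. Let $\mathcal W$ be the set of vertices adjacent to some $\alpha_i$ and some $\beta_j$. It does not contain $x$ or $y$, and it is nonempty because a hexagon through $u$ has the form $u\,x\,\alpha_i\,w\,\beta_j\,y$. Having chosen $w\in\mathcal W$, we label so that $w\sim\alpha_1,\beta_1$ and write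
\[
N(\alpha_1)=\{x,w,f_1\},\qquad N(\beta_1)=\{y,w,f_2\};
\]
see Figure~\ref{fig:local}. Since $\alpha_1,\alpha_2$ share $x$ and $\beta_1,\beta_2$ share $y$, we have $w\not\sim\alpha_2,\beta_2$ and $f_1\not\sim\alpha_2$. Since $\alpha_1,\beta_1$ share $w$, we have $f_1\ne f_2$. The configuration is symmetric under exchanging $(x,\alpha_1,\alpha_2,f_1)$ with $(y,\beta_1,\beta_2,f_2)$, so what is proved for $K_{\alpha_i}$ holds for $K_{\beta_i}$. We distinguish three cases by the degrees in $\mathcal W$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,font=\small,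
 b/.style={circle,draw,fill=black,inner sep=1.6pt},
 o/.style={circle,draw,fill=white,inner sep=1.6pt}]
\node[b,label=above:$u$] (u) at (0,2) {};
\node[o,label=above left:$x$] (x) at (-1.6,1.2) {};
\node[o,label=above right:$y$] (y) at (1.6,1.2) {};
\node[b,label=left:$\alpha_2$] (a2) at (-2.7,0.2) {};
\node[b,label=right:$\alpha_1$] (a1) at (-1,0.2) {};
\node[b,label=left:$\beta_1$] (b1) at (1,0.2) {};
\node[b,label=right:$\beta_2$] (b2) at (2.7,0.2) {};
\node[o,label=below:$w$] (w) at (0,-0.7) {};
\node[o,label=below:$f_1$] (f1) at (-1.6,-0.7) {};
\node[o,label=below:$f_2$] (f2) at (1.6,-0.7) {};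
\draw[very thick] (u)--(x)--(a1)--(w)--(b1)--(y)--(u);
\draw (x)--(a2) (y)--(b2) (a1)--(f1) (b1)--(f2);
\draw[dashed] (a2)--(-3,-0.5) (a2)--(-2.4,-0.5) (b2)--(3,-0.5) (b2)--(2.4,-0.5);
\end{tikzpicture}
\caption{The neighborhood of a vertex $u$ of degree $2$ whose neighbors $x,y$ and second neighbors $\alpha_1,\alpha_2,\beta_1,\beta_2$ all have degree $3$, with a hexagon through $u$ drawn thick. Class~I is black, class~II white.}\label{fig:local}
\end{figure}

\subsection*{Some $w\in\mathcal W$ has degree $2$}
In $K_{\alpha_1}$ the vertex $w$ has degree $1$ and its neighbor $\beta_1$ has degree $2$; expanding $w$ gives $R_{\alpha_1}\le hg<\rho_1$. In $K_{\alpha_2}$ the path $\alpha_1\,w\,\beta_1$ consists of vertices of degree $2$. By Lemma~\ref{lem:heavy}(a), either $R_{\alpha_2}<\rho_1$, or the component $Q$ of this path is elementary, and then Proposition~\ref{prop:two}(b) applies to $Q$ by \eqref{eq:notheavy}. Alternative (b3) fails because $w$ has two neighbors of degree $2$, and (b4) fails for the pair $\alpha_1,w$. So $R_{\alpha_2}\le R(Q)\le\rho_1$. By symmetry $\sum_vR_v<4\rho_1$.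

\subsection*{All $w\in\mathcal W$ have degree at least $4$}
Fix $w$ and let $D=d(w)$. We apply Lemma~\ref{lem:star} to $K_{\alpha_2}$ with center $w$ and $q=2$. Since $w$ is not cubic, $(\star)$ shows that no vertex at distance $1$ or $2$ from $w$ has degree $2$; so $f_1,f_2$ and all neighbors of $w$ have degree at least $3$ in $K$. In $K_{\alpha_2}$:
\begin{itemize}
\item $w$ keeps its degree $D$, and $\alpha_1,\beta_1$ have degree $2$ with other neighbors $f_1,f_2$;
\item the remaining neighbors of $w$ keep their degrees, since they lie outside $V\cup\{u\}$ and so are adjacent to neither $x$ nor $y$;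
\item $f_1$ keeps its degree, since $f_1\not\sim\alpha_2$;
\item $f_2$ keeps its degree unless $f_2\sim\alpha_2$, in which case $f_2\in\mathcal W$ and its degree drops from at least $4$ to at least $3$.
\end{itemize}
Hence $R_{\alpha_2}\le f(D)\le f(4)<0.77891$, and the same holds for $R_{\beta_2}$. With $R_{\alpha_1},R_{\beta_1}\le\rho_0$,
\[
\sum_vR_v<2\cdot0.77891+2\cdot0.83319=3.2242<3.22656<4\rho_1 .
\]

\subsection*{Some $w\in\mathcal W$ has degree $3$}
This is the case of $H-e$. Let $N(w)=\{\alpha_1,\beta_1,r\}$.

\begin{lemma}\label{lem:claim}
For each $v\in V$, either $R_v<\rho_1$, or $K_v\cong\Theta^+$, or $K_v\cong F$.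
\end{lemma}

\begin{proof}
By symmetry let $v\in\{\alpha_1,\alpha_2\}$, and by Lemma~\ref{lem:heavy}(a) let $K_v$ have a perfect matching and only usable edges. By Lemma~\ref{lem:attach} each component of $K_v$ contains a vertex of $V\setminus\{v\}$, of degree $2$. So each component is elementary, is not $C_6$ or $\Theta$ by \eqref{eq:notheavy}, and has weight at most $\rho_0$ by Proposition~\ref{prop:two}(a). Let $Q$ be the component of $w$. It has two vertices of degree $2$ at distance at most $2$, namely $\alpha_1,\beta_1$ if $v=\alpha_2$ and $\beta_1,w$ if $v=\alpha_1$; so Proposition~\ref{prop:two}(b) applies to $Q$. In case (b1), $R_v\le R(Q)<\rho_1$. In cases (b2) and (b3), either $K_v=Q$, or there is another component and $R_v\le R(F)\rho_0<0.68$, since $R(\Theta^+)<R(F)$.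

In case (b4) we choose below an adjacent pair $p,p'$ of vertices of degree $2$ in $Q$, with $p$ in class~I, and put $L=K_v-p-p'$. Lemma~\ref{lem:pair} with $a=b=4$ gives $R_v\le hg^2R(L)+h^2g^7$. We show that $L$ is not heavy, which yields $R_v<0.52915+0.20662<\rho_1$. The argument is the same for both $v$: the graph $L$ has a vertex of degree $2$ and at most two class~II attachments, one of which is the other neighbor $e$ of $p$ in $K_v$. If $L$ were heavy, it would have a component $C_6$ or $\Theta$, and by Lemma~\ref{lem:many}(a) both attachments would have degree $2$ in it; but $e$ has degree $4$ in $K_v$ by (b4), hence degree $3$ in $L$. It remains to verify this description of $L$.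

\emph{The case $v=\alpha_1$.} Take $p=\beta_1$ and $p'=w$, so $e=f_2$ and $L=K-\{u,x,y,\alpha_1,\beta_1,w\}$. The vertex $\alpha_2$ has degree $2$ in $L$ because $\alpha_2\not\sim w$. The class~II attachments are the surviving neighbors of $u,\alpha_1,\beta_1$, namely $f_1$ and $f_2$.

\emph{The case $v=\alpha_2$.} Take any pair $p,p'$, which exists by (b4); we first locate it. Each of $p,p'$ has a neighbor of degree at least $4$ in $K$, so by $(\star)$ neither has degree $2$ in $K$, and both are attachments of $K_v$: $p\in\{\alpha_1,\beta_1,\beta_2\}$ and $p'\in N(\alpha_2)\setminus\{x\}$. Since $\alpha_1,\alpha_2$ share $x$, we have $\alpha_1\not\sim p'$ and so $p\ne\alpha_1$. If $p=\beta_1$, then $p'=f_2$ because $w\not\sim\alpha_2$, and the other neighbor of $p$ is $w$, of degree $3$ and not $4$. So $p=\beta_2$, $N(\beta_2)=\{y,p',e\}$, and $L=K-\{u,x,y,\alpha_2,\beta_2,p'\}$. The vertex $\alpha_1$ has degree $2$ in $L$ because $\alpha_1\not\sim p'$. The class~II attachments are the surviving neighbors of $u,\alpha_2,\beta_2$, namely $e$ and the single vertex of $N(\alpha_2)\setminus\{x,p'\}$.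
\end{proof}

If no $K_v$ is isomorphic to $F$, then $\sum_vR_v\le4\rho_1$ and $R(K)\le\rho_0$ by \eqref{eq:goal}. Equality forces $K_v\cong\Theta^+$ for all $v$, so $n(K)=5+2=7$ and $m(K)=12+8=20$.

Suppose some $K_v\cong F$. Then $n(K)=9$, $m(K)=25$, all four $K_v$ have $n=7$ and $m=17$, and integrality comes to our aid. If $K_v\not\cong F$, then $R_v<\rho_1$, which means $\operatorname{perm}(K_v)<2h^2g^4/(h^7g^{10})=2h/(h^3g^3)^2=8h<8$. So unless all four graphs are $F$, \eqref{eq:four} gives $\operatorname{perm}(K)\le3\cdot8+7=31$ and
\[
R(K)\le31\,h^9g^{16}=\tfrac{31}8g^7<0.814<\rho_0 .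
\]
The last lemma removes the remaining possibility.

\begin{lemma}\label{lem:notallF}
The graphs $K_{\alpha_1}$ and $K_{\alpha_2}$ are not both isomorphic to $F$.
\end{lemma}

\begin{proof}
Identify $K_{\alpha_2}$ with $F$. With indices modulo $6$, the graph $F$ has the automorphisms (i) $a_i\leftrightarrow b_i$; (ii) $a_i\leftrightarrow a_{-i}$; (iii) $b_i\leftrightarrow b_{-i}$; (iv) $a_i\leftrightarrow a_{3-i}$, $b_i\leftrightarrow b_{3-i}$, $c\leftrightarrow c'$. The last exchanges the classes, so we may assume that class~I contains the vertices with even index. Its vertices of degree $2$ are $a_2,a_4,b_2,b_4$, and three of them are the class~I attachments $\alpha_1,\beta_1,\beta_2$. As $\alpha_1,\beta_1$ have the common neighbor $w$ in $F$, they lie on the same hexagon, and by (i)--(iii) we may take $\alpha_1=a_2$, $\beta_1=a_4$, $\beta_2=b_2$.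

We determine $N(\alpha_2)$, which consists of $x$ and the class~II attachments. The vertex $b_4$ is not an attachment and has degree $2$ in $K$, so its neighbor $b_5$, of degree $2$ in $F$, must be an attachment. The vertices $a_1,a_5$ have degree $2$ in $F$ and the common neighbor $a_0$, so one of them is an attachment; it is not $a_1$, because $a_1\sim a_2=\alpha_1$ and $\alpha_1,\alpha_2$ already share $x$. Hence $N(\alpha_2)=\{x,a_5,b_5\}$, and the neighbors of $a_1$ in $K$ are $a_0$ and $\alpha_1$ only. Then $a_1$ has degree $1$ in $K_{\alpha_1}$, while $F$ has minimum degree $2$.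
\end{proof}

The three cases cover all possibilities for $\mathcal W$, so $R(K)\le\rho_0$, with equality only if $n(K)=7$ and $m(K)=20$. This proves Proposition~\ref{prop:two} for $n=N$. By Section~\ref{sec:theorem}, Theorem~\ref{thm:weight} holds for $n=N$, and the induction is complete. Theorem~\ref{thm:main} and Corollary~\ref{cor:question} follow.

\begin{thebibliography}{1}
\bibitem{ABW} Igor Araujo, J\'ozsef Balogh and Yuzhou Wang, \emph{Maximum determinant and permanent of sparse 0-1 matrices}, arXiv:2011.01892 (2020).
\end{thebibliography}
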